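\title{Measures of weak non-compactness in spaces of compact operators}

\begin{abstract}
We compare two measures of weak non-compactness of bounded sets in the space $K(H)$ of compact operators on an infinite-dimensional Hilbert space $H$: the De Blasi measure $\omega$, which is the distance to weakly compact sets, and the measure $\operatorname{wk}$, which is the distance of the weak$^*$ closure in the bidual to the space itself. If $H$ is separable, the two measures are equal. If $H$ is non-separable, they are not equivalent, and every pair of values $0<s\le t$ occurs as $(\operatorname{wk}(A),\omega(A))$. We also determine the $c_0$-sums of spaces $K(H_j,G_j)$ on which the measures are equivalent; on these they are equal.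
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a real or complex Banach space with closed unit ball $B_X$, regarded as a subspace of its bidual $X^{**}$ through the canonical embedding. For nonempty subsets $A,B$ of $X$ or of $X^{**}$ put
\[
\widehat{\operatorname{d}}(A,B)=\sup\{\operatorname{dist}(a,B):\ a\in A\}.
\]
This one-sided distance is small when every point of $A$ is close to $B$. For a bounded set $A\subset X$ (sets are always nonempty) there are two direct ways to measure how far $A$ is from being relatively weakly compact. One can approximate $A$ by weakly compact sets; this gives the \emph{De Blasi measure}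
\[
\omega(A)=\inf\{\widehat{\operatorname{d}}(A,W):\ W\subset X\ \text{weakly compact}\}.
\]
Or one can start from the fact that $A$ is relatively weakly compact exactly when its closure $\overline{A}^{w^*}$ in $(X^{**},w^*)$ stays inside $X$, and measure how far the closure sticks out:
\[
\operatorname{wk}(A)=\widehat{\operatorname{d}}\big(\overline{A}^{w^*},X\big),
\]
with distances taken in the norm of $X^{**}$. Both quantities vanish exactly on relatively weakly compact sets, and $\operatorname{wk}(A)\le\omega(A)$; the short proofs are recalled in Lemma~\ref{lem:elementary}. The measures are called \emph{equivalent on $X$} if there is a constant $C>0$ with $\omega(A)\le C\operatorname{wk}(A)$ for every bounded $A\subset X$.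

The inequality $\omega\le C\operatorname{wk}$ is a gluing statement. A bound $\operatorname{wk}(A)<c$ treats the weak$^*$ cluster points of $A$ one at a time: each has some point of $X$ within distance $c$. A bound on $\omega(A)$ asks for one weakly compact set that serves all points of $A$ at once. In general the two measures are not equivalent. It is known, however, that $\omega(A)=\operatorname{wk}(A)$ for all bounded $A$ when $X$ is $c_0(\Gamma)$ for any set $\Gamma$, $\ell^1(\Gamma)$, or $L^1(\mu)$.

Let $K(H)$ be the space of compact operators on a Hilbert space $H$, with the operator norm. If $H=\ell_2(\Gamma)$, the diagonal operators in $K(H)$ form an isometric copy of $c_0(\Gamma)$, and the bidual $B(H)$ of $K(H)$ plays the role of the bidual $\ell_\infty(\Gamma)$ of $c_0(\Gamma)$. The following question comes from Hamhalter and Kalenda \cite{HK}: \emph{are $\omega$ and $\operatorname{wk}$ equivalent on $K(H)$?} Only infinite-dimensional $H$ is of interest, since otherwise both measures vanish identically. For $c_0(\Gamma)$ the size of $\Gamma$ plays no role, so one would guess that $\omega=\operatorname{wk}$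 on $K(H)$ for every $H$. The guess is right for separable $H$ and wrong for all other $H$.

\begin{theorem}\label{thm:main}
Let $H$ be an infinite-dimensional real or complex Hilbert space.
\begin{itemize}
\item[(a)] If $H$ is separable, then $\omega(A)=\operatorname{wk}(A)$ for every bounded $A\subset K(H)$.
\item[(b)] If $H$ is non-separable, then for every integer $N\ge2$ there is a set $A_N\subset K(H)$ of finite rank operators of norm $\sqrt N$ with $\operatorname{wk}(A_N)\le 1$ and $\omega(A_N)=\sqrt N$. Hence $\omega$ and $\operatorname{wk}$ are not equivalent.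
\end{itemize}
Thus $\omega$ and $\operatorname{wk}$ are equivalent on $K(H)$ if and only if $H$ is separable, and then they coincide.
\end{theorem}

For Hilbert spaces $H,G$ let $K(H,G)$ and $B(H,G)$ be the spaces of compact and of bounded operators from $H$ to $G$. The definition of a $c_0$-sum is recalled in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(a)] For every Hilbert space $H$ and every bounded norm-separable $A\subset K(H)$ we have $\omega(A)=\operatorname{wk}(A)$.
\item[(b)] If $H$ is non-separable, then for all reals $0<s\le t$ there is a bounded $A\subset K(H)$ with $\operatorname{wk}(A)=s$ and $\omega(A)=t$.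
\item[(c)] Let $X=\big(\bigoplus_{j\in J}K(H_j,G_j)\big)_{c_0}$ with nonzero Hilbert spaces $H_j,G_j$ and any index set $J$. Let $J_{ns}$ be the set of those $j$ for which $H_j$ or $G_j$ is non-separable. The following are equivalent:
\begin{itemize}
\item[(i)] $\omega=\operatorname{wk}$ on $X$;
\item[(ii)] $\omega$ and $\operatorname{wk}$ are equivalent on $X$;
\item[(iii)] $J_{ns}$ is finite, and for each $j\in J_{ns}$ one of $H_j,G_j$ is finite-dimensional.
\end{itemize}
In particular, on a compact $C^*$-algebra $\big(\bigoplus_j K(H_j)\big)_{c_0}$ the measures are equivalent if and only if they are equal, if and only if all $H_j$ are separable.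
\end{itemize}
\end{theorem}

By part (b), on $K(H)$ with $H$ non-separable there is no relation between the two quantities beyond $\operatorname{wk}\le\omega$ and simultaneous vanishing.

Both halves of Theorem~\ref{thm:main} are visible in one family of sets built from finite subsets of the Cantor set, which Section~\ref{sec:models} examines by hand after the case of $c_0(\Gamma)$. Section~\ref{sec:separable} treats separable spaces by a greedy procedure that removes diagonal blocks of small norm from a matrix. Section~\ref{sec:nonseparable} proves the lower bound for $\omega$ by an averaging and pigeonhole argument, and Section~\ref{sec:rest} completes the proof of Theorem~\ref{thm:more}.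

\section{Preliminaries}\label{sec:prelim}

Throughout, $\mathbb N=\{1,2,\dots\}$, inner products are linear in the first variable, and $\mathbf 1_F$ is the indicator function of a set $F$. The spaces $X^{**}$ need not be weak$^*$ metrizable on bounded sets, so we use nets. We use that a point lies in the closure of a set if and only if it is the limit of a net in the set, and that a net in a compact space has a convergent subnet. By the Banach--Alaoglu theorem, every bounded net in $X^{**}$ has a $w^*$-convergent subnet. The $w^*$-topology of $X^{**}$ restricted to $X$ is the weak topology of $X$.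

\subsection*{Elementary properties of the two measures}

\begin{lemma}\label{lem:elementary}
Let $A,A'\subset X$ be bounded and $\lambda>0$.
\begin{itemize}
\item[(a)] $\operatorname{wk}(A)\le\omega(A)\le\sup_{a\in A}\|a\|$, and each of $\operatorname{wk}(A)$, $\omega(A)$ vanishes if and only if $A$ is relatively weakly compact.
\item[(b)] $\omega(\lambda A)=\lambda\,\omega(A)$ and $\omega(A\cup A')=\max\{\omega(A),\omega(A')\}$; the same holds for $\operatorname{wk}$.
\item[(c)] Let $c\ge0$ and let $\Phi:A\to X$ be any map such that $\|a-\Phi(a)\|\le c$ for $a\in A$ and $\overline{\Phi(A)}^{w^*}\subset X$. Then $\omega(A)\le c$.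
\end{itemize}
\end{lemma}

\begin{proof}
(c) The set $\Phi(A)$ is bounded, so $W=\overline{\Phi(A)}^{w^*}$ is $w^*$-compact. As $W\subset X$, it is weakly compact, and $\widehat{\operatorname{d}}(A,W)\le c$.

(a) Let $W\subset X$ be weakly compact and $c>\widehat{\operatorname{d}}(A,W)$. Then $A\subset W+cB_{X^{**}}$. The right side is $w^*$-compact, as the image of the compact set $W\times cB_{X^{**}}$ under addition. So it contains $\overline A^{w^*}$, and $\operatorname{wk}(A)\le c$. This gives the first inequality; $W=\{0\}$ gives the second. If $\operatorname{wk}(A)=0$, then $\overline A^{w^*}\subset X$ because $X$ is norm closed in $X^{**}$, so $A$ lies in the weakly compact set $\overline A^{w^*}$. If $A$ is relatively weakly compact, its weak closure is admissible as $W$, so $\omega(A)=0$ and then $\operatorname{wk}(A)=0$.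

(b) Multiplication by $\lambda$ preserves $X$, weak compactness and $w^*$-closures, and scales distances by $\lambda$. The closure of a union of two sets is the union of the closures, which gives the formula for $\operatorname{wk}(A\cup A')$. For $\omega$, the inequality $\ge$ holds because $\widehat{\operatorname{d}}(\cdot,W)$ is monotone. For $\le$, if $W,W'$ are weakly compact, so is $W\cup W'$, and $\widehat{\operatorname{d}}(A\cup A',W\cup W')\le\max\{\widehat{\operatorname{d}}(A,W),\widehat{\operatorname{d}}(A',W')\}$.
\end{proof}

Part (c) is how upper bounds for $\omega$ are proved below. Nothing is lost by it: if $\omega(A)<c$, pick $W$ with $\widehat{\operatorname{d}}(A,W)<c$ and let $\Phi(a)$ be a point of $W$ within $c$ of $a$.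

We say that $X$ is a \emph{$1$-complemented copy} in $Y$ if there are linear maps $U:X\to Y$ and $V:Y\to X$ of norm at most $1$ with $VU=\operatorname{id}_X$. Then $U$ is an isometry, since $\|x\|=\|VUx\|\le\|Ux\|\le\|x\|$. Composing the maps shows that the relation is transitive.

\begin{lemma}\label{lem:contraction}
Let $U:X\to Y$ be linear with $\|U\|\le1$ and let $A\subset X$ be bounded. Then $\omega(UA)\le\omega(A)$ and $\operatorname{wk}(UA)\le\operatorname{wk}(A)$. If $X$ is a $1$-complemented copy in $Y$ through $U$ and $V$, then $\omega(UA)=\omega(A)$ and $\operatorname{wk}(UA)=\operatorname{wk}(A)$.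
\end{lemma}

\begin{proof}
If $W\subset X$ is weakly compact, so is $UW$, and $\widehat{\operatorname{d}}(UA,UW)\le\widehat{\operatorname{d}}(A,W)$. The second adjoint $U^{**}$ is $w^*$-to-$w^*$ continuous, extends $U$ and has norm at most $1$. So $U^{**}(\overline A^{w^*})$ is $w^*$-compact and contains $UA$, hence contains $\overline{UA}^{w^*}$. For $x^{**}\in X^{**}$ and $x\in X$ we have $\operatorname{dist}(U^{**}x^{**},Y)\le\|U^{**}x^{**}-Ux\|\le\|x^{**}-x\|$, so $\operatorname{dist}(U^{**}x^{**},Y)\le\operatorname{dist}(x^{**},X)$. For the last statement apply the inequalities to $U$ and $A$, and then to $V$ and $UA$.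
\end{proof}

\subsection*{Biduals}

A bounded net in a dual space $Y^*$ converges weak$^*$ as soon as it converges at each point of a set whose linear span is dense in $Y$. We apply this to two standard descriptions of biduals.

\emph{Compact operators.} The dual of $K(H,G)$ is the space of trace class operators $N:G\to H$, acting by $T\mapsto\operatorname{tr}(TN)$, and the same pairing gives $K(H,G)^{**}=B(H,G)$ isometrically, the canonical embedding being the inclusion. The rank one operators $N=\langle\cdot,g\rangle h$ act by $T\mapsto\langle Th,g\rangle$ and span a dense subspace of the trace class. Hence a bounded net $(T_\alpha)$ in $B(H,G)$ converges weak$^*$ to $T$ if and only if it converges in the weak operator topology, and it suffices to have $\langle T_\alpha h,g\rangle\to\langle Th,g\rangle$ for $h$ and $g$ in orthonormal bases: \emph{all matrix entries converge}. If one of $H,G$ is finite-dimensional, then $K(H,G)=B(H,G)$, so $K(H,G)$ is reflexive.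

We also use two facts about a compact operator $L:H\to G$. If $(e_i)$ is an orthonormal sequence in $H$, then $\|Le_i\|\to0$. If $Q_m$ are orthogonal projections on $G$ with $Q_m\to I$ strongly, then $\|(I-Q_m)L\|\to0$.

\emph{Sums.} For Banach spaces $X_j$, $j\in J$, the $c_0$-sum $X=(\bigoplus_jX_j)_{c_0}$ consists of the families $x=(x^j)$ such that $\{j:\|x^j\|\ge\varepsilon\}$ is finite for every $\varepsilon>0$, with norm $\sup_j\|x^j\|$. Then $X^*$ is the $\ell_1$-sum of the $X_j^*$ and $X^{**}$ is the $\ell_\infty$-sum of the $X_j^{**}$, that is, the space of all bounded families with the supremum norm. Finitely supported families are dense in $X^*$, so a bounded net in $X^{**}$ converges weak$^*$ if and only if it does so in each coordinate. Moreover, for $x^{**}=(x^j)\in X^{**}$ and $c>0$,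
\begin{equation}\label{eq:sum}
\operatorname{dist}(x^{**},X)<c\ \Longrightarrow\ 
\begin{cases}
\operatorname{dist}(x^j,X_j)<c\ \text{ for all } j,\\
\|x^j\|<c\ \text{ for all but finitely many } j.
\end{cases}
\end{equation}
Indeed, take $y\in X$ with $c'=\|x^{**}-y\|<c$. Then $\|x^j-y^j\|\le c'$ for all $j$, and $\|y^j\|<c-c'$ for all but finitely many $j$.

\begin{example}\label{ex:ball}
Let $H$ be infinite-dimensional and let $B$ be the closed unit ball of $K(H)$. By Goldstine's theorem, the unit ball of a Banach space is $w^*$-dense in the unit ball of its bidual, so $I\in\overline B^{w^*}$. For a compact $L$ and an orthonormal sequence $(e_i)$ we have $\|I-L\|\ge\|e_i\|-\|Le_i\|\to1$, so $\operatorname{dist}(I,K(H))\ge1$. With Lemma~\ref{lem:elementary}(a), $1\le\operatorname{wk}(B)\le\omega(B)\le1$.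
\end{example}

\section{Two models}\label{sec:models}

\subsection*{Truncation in $c_0(\Gamma)$}

\begin{example}\label{ex:c0}
Let $A\subset c_0(\Gamma)$ be bounded and $c>\operatorname{wk}(A)$. The bidual is $\ell_\infty(\Gamma)$, and weak$^*$ convergence of bounded nets is pointwise convergence. For $x\in A$ let $\Phi(x)$ agree with $x$ where $|x(\gamma)|>c$ and vanish elsewhere, so that $\|x-\Phi(x)\|\le c$. Let $\Phi(x_\alpha)\to s$ weak$^*$ and pass to a subnet with $x_\alpha\to x^{**}\in\overline A^{w^*}$. By \eqref{eq:sum}, $|x^{**}(\gamma)|<c$ for all $\gamma$ outside a finite set. For such $\gamma$, eventually $|x_\alpha(\gamma)|<c$, so $\Phi(x_\alpha)(\gamma)=0$ and $s(\gamma)=0$. Thus $s$ has finite support, and Lemma~\ref{lem:elementary}(c) gives $\omega(A)\le c$. Hence $\omega=\operatorname{wk}$ on $c_0(\Gamma)$.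
\end{example}

Two properties make this work. The removed pieces combine like a supremum, so removing many pieces of size at most $c$ costs only $c$. And the decision to remove a piece depends on the number $|x(\gamma)|$, which is $w^*$-continuous on bounded sets. In $K(H)$ the two properties are in conflict. Matrix entries are $w^*$-continuous but do not combine like a supremum: the $N\times N$ matrix with all entries equal to $c$ has norm $Nc$. Diagonal blocks do combine like a supremum, but the norm of an infinite block is not $w^*$-continuous. The next model isolates this conflict.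

\subsection*{Finite subsets of the Cantor set}

Let $\Gamma\subset\{0,1\}^{\mathbb N}$ be infinite and let
\[
Z=c_0(\mathbb N;\ell_2(\Gamma))
\]
be the $c_0$-sum of countably many copies of $\ell_2(\Gamma)$. We write $x=(x_i)_{i\in\mathbb N}$ with $x_i\in\ell_2(\Gamma)$. Since $\ell_2(\Gamma)$ is reflexive, $Z^{**}=\ell_\infty(\mathbb N;\ell_2(\Gamma))$, and weak$^*$ convergence of bounded nets is convergence of all scalar coordinates $x_i(\gamma)$.

For distinct $\gamma,\gamma'\in\Gamma$ let $\Delta(\gamma,\gamma')\in\mathbb N$ be the first coordinate at which they differ. For $N\ge2$ and $F\subset\Gamma$ with $|F|=N$ put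
\[
n(F)=\min\{\Delta(\gamma,\gamma'):\ \gamma,\gamma'\in F,\ \gamma\neq\gamma'\},
\]
so that $n(F)>r$ if and only if all points of $F$ share their first $r$ coordinates. Define
\[
x_F=(\underbrace{\mathbf 1_F,\dots,\mathbf 1_F}_{n(F)},0,0,\dots)\in Z,
\qquad
D_N=\{x_F:\ F\subset\Gamma,\ |F|=N\}.
\]
Each $x_F$ has norm $\sqrt N$. The design is that a vector $x_F$ is long only if $F$ is tightly clustered, and clusters that shrink can keep at most one point fixed.

\begin{lemma}\label{lem:wkD}
For every infinite $\Gamma\subset\{0,1\}^{\mathbb N}$ and every $N\ge2$ we have $\operatorname{wk}(D_N)\le1$.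
\end{lemma}

\begin{proof}
Let $x_{F_\alpha}\to x^{**}$ weak$^*$. The spaces $\{0,1\}^\Gamma$ and $\mathbb N\cup\{\infty\}$ (the one-point compactification of $\mathbb N$) are compact, so along a subnet $\mathbf 1_{F_\alpha}\to\mathbf 1_E$ pointwise for some $E\subset\Gamma$, and $n(F_\alpha)\to n\in\mathbb N\cup\{\infty\}$. A point of $E$ lies in $F_\alpha$ eventually, so $|E|\le N$. The coordinate $(x_{F_\alpha})_i(\gamma)$ equals $\mathbf 1_{F_\alpha}(\gamma)$ if $i\le n(F_\alpha)$ and $0$ otherwise. Hence $x^{**}_i=\mathbf 1_E$ for $i\le n$ and $x^{**}_i=0$ for $i>n$. If $n<\infty$, then $x^{**}\in Z$. If $n=\infty$, then $|E|\le1$: two distinct points $\gamma,\gamma'\in E$ would lie in $F_\alpha$ eventually and force $n(F_\alpha)\le\Delta(\gamma,\gamma')$. In this case $\|x^{**}\|\le1$. In both cases $\operatorname{dist}(x^{**},Z)\le1$.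
\end{proof}

\begin{remark}
If distinct points $\gamma_j\in\Gamma\setminus\{\gamma\}$ converge in $\{0,1\}^{\mathbb N}$ to a point $\gamma\in\Gamma$, then the sets $F_j=\{\gamma,\gamma_{j+1},\dots,\gamma_{j+N-1}\}$ satisfy $n(F_j)\to\infty$ and $x_{F_j}\to(\mathbf 1_{\{\gamma\}},\mathbf 1_{\{\gamma\}},\dots)$, which has distance $1$ from $Z$; so $\operatorname{wk}(D_N)=1$. An uncountable $\Gamma$ has such a point, because an isolated point of $\Gamma$ is determined by a finite initial segment.
\end{remark}

Truncating whole terms, as in Example~\ref{ex:c0}, achieves nothing here: at a level $c<\sqrt N$ it leaves $x_F$ unchanged. To move $x_F$ by at most $1$ one has to cut inside the terms.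

\begin{example}\label{ex:pairs}
Let $N=2$. From each pair $F$ keep one point $\varphi(F)\in F$ and delete the other:
\[
\Phi(x_F)=(\underbrace{\mathbf 1_{\{\varphi(F)\}},\dots,\mathbf 1_{\{\varphi(F)\}}}_{n(F)},0,0,\dots),\qquad\|x_F-\Phi(x_F)\|=1 .
\]
Put $b(\gamma)=\sup\{n(F):\varphi(F)=\gamma\}$, with $\sup\emptyset=0$. We claim that $\overline{\Phi(D_2)}^{w^*}\subset Z$ if and only if $b(\gamma)<\infty$ for all $\gamma$. If $b(\gamma)=\infty$, the constant sequence $(\mathbf 1_{\{\gamma\}},\mathbf 1_{\{\gamma\}},\dots)\notin Z$ is a cluster point. If all $b(\gamma)$ are finite, take a convergent net $\Phi(x_{F_\alpha})$ and a subnet along which $\varphi(F_\alpha)$ converges in the one-point compactification of the discrete set $\Gamma$. Either $\varphi(F_\alpha)$ is eventually a fixed $\gamma$, and the limit has at most $b(\gamma)$ nonzero terms; or $\varphi(F_\alpha)$ leaves every finite set, and the limit is $0$.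

\emph{Countable $\Gamma$.} Enumerate $\Gamma=\{\gamma_1,\gamma_2,\dots\}$ and keep the point with the larger index. Then $b(\gamma_j)=\max_{i<j}\Delta(\gamma_i,\gamma_j)<\infty$ for $j\ge2$ and $b(\gamma_1)=0$, so $\omega(D_2)\le1$. What is used is an order in which each point has finitely many predecessors.

\emph{Uncountable $\Gamma$.} No choice of $\varphi$ works. Suppose all $b(\gamma)$ are finite. Then $b$ takes one value $r$ on an uncountable set, and two points of this set share their first $r$ coordinates. For the pair $F$ that they form, $n(F)>r=b(\varphi(F))$, which contradicts the definition of $b$.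
\end{example}

The first half of Example~\ref{ex:pairs} suggests scanning an operator in the order of a basis and removing what comes early; Section~\ref{sec:separable} does this. The second half becomes, in Section~\ref{sec:nonseparable}, a proof that no weakly compact set does better than $\{0\}$ for $D_N$.

\section{Separable spaces: removing diagonal blocks}\label{sec:separable}

Let $H$ and $G$ be separable Hilbert spaces of any dimension, with fixed orthonormal bases indexed by $\mathbb N$ or by initial segments of $\mathbb N$. For $n\ge0$ let $P_n$ and $Q_n$ be the orthogonal projections of $H$ and $G$ onto the spans of the basis vectors with index at most $n$. These projections have finite rank, increase with $n$ and converge strongly to the identities; $P_0=0$ and $Q_0=0$. Put $P_\infty=I$, $Q_\infty=I$. For $T\in B(H,G)$ and $0\le m\le n\le\infty$ with $m<\infty$ let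
\[
T[m,n]=(Q_n-Q_m)\,T\,(P_n-P_m),
\]
the diagonal block of the matrix of $T$ whose row and column indices $i$ satisfy $m<i\le n$. We need five properties.
\begin{itemize}
\item[(B1)] \emph{If $m\le m'\le n'\le n$, then $\|T[m',n']\|\le\|T[m,n]\|\le\|T\|$.} Indeed $T[m',n']=(Q_{n'}-Q_{m'})\,T[m,n]\,(P_{n'}-P_{m'})$.
\item[(B2)] \emph{$\|T[m,\infty]\|=\sup_{m\le n<\infty}\|T[m,n]\|$.} For $h\in H$ we have $(P_n-P_m)h\to(I-P_m)h$ in norm, and $Q_n-Q_m\to I-Q_m$ strongly, so $T[m,n]h\to T[m,\infty]h$. This gives $\le$, and (B1) gives $\ge$.
\item[(B3)] \emph{If $\operatorname{dist}(T,K(H,G))<c$, then $\|T[m,\infty]\|<c$ for all large $m$.} Choose a compact $L$ with $\|T-L\|<c$. Then $\|T[m,\infty]\|\le\|T-L\|+\|(I-Q_m)L\|$, and the last term tends to $0$.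
\item[(B4)] \emph{If a bounded net $T_\alpha$ tends to $T$ weak$^*$ and $n<\infty$, then $T_\alpha[m,n]\to T[m,n]$ in norm.} The block has finitely many entries, and each converges.
\item[(B5)] \emph{If the index intervals $(m_l,n_l]$, $l=0,\dots,k$, are disjoint, then $\big\|\sum_lT[m_l,n_l]\big\|\le\max_l\|T[m_l,n_l]\|$.} The ranges are mutually orthogonal, and so are the vectors $h_l=(P_{n_l}-P_{m_l})h$; therefore $\big\|\sum_lT[m_l,n_l]h\big\|^2=\sum_l\|T[m_l,n_l]h_l\|^2\le\max_l\|T[m_l,n_l]\|^2\,\|h\|^2$.
\end{itemize}
Properties (B4) and (B5) recover the two properties used in $c_0(\Gamma)$: finite blocks have $w^*$-continuous norms, and disjoint diagonal blocks combine like a supremum.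

By (B3), the first idea is to remove from a compact $T$ the largest tail $T[m,\infty]$ of norm at most $c$. This fails because the cut point can escape to infinity along a net. Take $H=G=\ell_2$, $1<c<M$ and $T_n=P_n+M(P_{n+1}-P_n)=\operatorname{diag}(1,\dots,1,M,0,\dots)$. The largest tail of norm at most $c$ is $T_n[n+1,\infty]=0$, so nothing is removed, and $T_n\to I$ weak$^*$. One should also remove the initial block $T_n[0,n]=P_n$, which leaves the weakly null sequence $M(P_{n+1}-P_n)$. So we scan the diagonal from the top left corner, grow a block until its norm first exceeds $c$, remove the block obtained one step earlier, and start again. Each stopping decision then depends on a finite block only.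

\begin{definition}\label{def:phi}
Fix $c>0$. For $T\in K(H,G)$ put $m_0(T)=0$ and, writing $m_k=m_k(T)$,
\[
m_{k+1}=\min\{n\in\mathbb N:\ n>m_k,\ \|T[m_k,n]\|>c\}\quad\text{if }m_k<\infty,
\]
with $\min\emptyset=\infty$, and $m_{k+1}=\infty$ if $m_k=\infty$. With the convention $\infty-1=\infty$ let
\[
R_c(T)=\sum_{k:\,m_k<\infty}T[m_k,\,m_{k+1}-1],\qquad\Phi_c(T)=T-R_c(T).
\]
\end{definition}

Figure~\ref{fig:blocks} shows the construction. The row and column with index $m_{k+1}$ belong to no removed block; restarting after them guarantees $m_{k+1}>m_k$. If $H$ and $G$ are one-dimensional, then $\Phi_c(T)=T$ for $\|T\|>c$ (here $m_1=1$, $m_2=\infty$, and both blocks vanish) and $\Phi_c(T)=0$ for $\|T\|\le c$. This is the truncation of Example~\ref{ex:c0} in a single coordinate.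

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.42]
\fill[gray!35] (0,0) rectangle (3,-3);
\fill[gray!35] (4,-4) rectangle (6,-6);
\fill[gray!35] (7,-7) rectangle (11.5,-11.5);
\draw[dashed] (0,0) rectangle (4,-4);
\draw[dashed] (4,-4) rectangle (7,-7);
\draw (0,-11.5) -- (0,0) -- (11.5,0);
\draw (4,0) -- (4,0.3) node[above] {$m_1$};
\draw (7,0) -- (7,0.3) node[above] {$m_2$};
\draw (0,-4) -- (-0.3,-4) node[left] {$m_1$};
\draw (0,-7) -- (-0.3,-7) node[left] {$m_2$};
\node at (12.3,-9) {$\cdots$};
\node at (9,-12.1) {$\vdots$};
\end{tikzpicture}
\caption{The matrix of a compact operator $T$ with $m_1=4$, $m_2=7$, $m_3=\infty$. The gray diagonal blocks have norm at most $c$ and form $R_c(T)$; the last one is infinite. Each dashed square has one more row and column than the gray block inside it and has norm greater than $c$. The operator $\Phi_c(T)$ is the white part, which lies in the first $m_2$ rows and the first $m_2$ columns.}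
\label{fig:blocks}
\end{figure}

The white part in Figure~\ref{fig:blocks} has finite rank whether or not $T$ is compact. Precisely, for $T\in B(H,G)$ and integers $0=a_0<a_1<\dots<a_k$, expanding $T[a_k,\infty]=(I-Q_{a_k})T(I-P_{a_k})$ gives
\begin{equation}\label{eq:finiterank}
T-\sum_{l<k}T[a_l,a_{l+1}-1]-T[a_k,\infty]
=Q_{a_k}T+(I-Q_{a_k})TP_{a_k}-\sum_{l<k}T[a_l,a_{l+1}-1],
\end{equation}
and each term on the right has finite rank.

\begin{lemma}\label{lem:phi}
Let $T\in K(H,G)$. Only finitely many $m_k(T)$ are finite, $\Phi_c(T)$ has finite rank, $\|T-\Phi_c(T)\|=\|R_c(T)\|\le c$, and $\Phi_c(T)=0$ if $\|T\|\le c$.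
\end{lemma}

\begin{proof}
If all $m_k$ were finite, they would increase strictly to infinity, and (B1) would give $\|T[m_k,\infty]\|\ge\|T[m_k,m_{k+1}]\|>c$ for all $k$. This contradicts (B3), as $\operatorname{dist}(T,K(H,G))=0$. So the sum defining $R_c(T)$ is finite, and $\Phi_c(T)$ is the left side of \eqref{eq:finiterank} with $a_l=m_l$. Each summand of $R_c(T)$ has norm at most $c$. If $m_{k+1}=m_k+1$, the summand is $0$. If $m_k+1<m_{k+1}<\infty$, this is the minimality of $m_{k+1}$. If $m_{k+1}=\infty$, then $\|T[m_k,n]\|\le c$ for all finite $n>m_k$, and (B2) applies. Now (B5) gives $\|R_c(T)\|\le c$. If $\|T\|\le c$, then $m_1=\infty$ by (B1), so $R_c(T)=T[0,\infty]=T$.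
\end{proof}

The next lemma is the core of the separable case. Along a net the stopping indices may vary, and each single $T_\alpha$ may have many of them. The point is that only finitely many of them can settle at finite values, and the blocks that start beyond those drift out of every finite corner of the matrix.

\begin{lemma}\label{lem:stable}
Let $(T_\alpha)$ be a bounded net in $K(H,G)$ converging weak$^*$ to $T\in B(H,G)$, and assume $\operatorname{dist}(T,K(H,G))<c$. Then a subnet of $(\Phi_c(T_\alpha))$ converges weak$^*$ to a finite rank operator $S$. If $\|T\|<c$, then $S=0$.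
\end{lemma}

\begin{proof}
Let $\overline{\mathbb N}=\{0,1,2,\dots,\infty\}$ be the one-point compactification. By Tychonoff's theorem a countable power of $\overline{\mathbb N}$ is compact, so after passing to a subnet $m_k(T_\alpha)\to a_k\in\overline{\mathbb N}$ for every $k\ge0$. If $a_k<\infty$, then $m_k(T_\alpha)=a_k$ eventually. We have $a_0=0$. If $a_{k+1}<\infty$, then eventually $m_k(T_\alpha)<m_{k+1}(T_\alpha)=a_{k+1}$, so $a_k<a_{k+1}$. Thus $(a_k)$ increases strictly as long as it is finite, and stays at $\infty$ afterwards.

\emph{Step 1: if $a_{k+1}<\infty$, then $\|T[a_k,a_{k+1}]\|\ge c$.} Eventually $m_k(T_\alpha)=a_k$ and $m_{k+1}(T_\alpha)=a_{k+1}$, so $\|T_\alpha[a_k,a_{k+1}]\|>c$. Apply (B4).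

\emph{Step 2: only finitely many $a_k$ are finite.} Otherwise $a_k\to\infty$ through finite values, and $\|T[a_k,\infty]\|\ge c$ for all $k$ by Step 1 and (B1), against (B3). Let $k\ge0$ be the largest index with $a_k<\infty$. If $\|T\|<c$, then $a_1=\infty$ by Step 1 and (B1), so $k=0$.

\emph{Step 3: the limit of $R_c(T_\alpha)$.} Put
\[
R=\sum_{l<k}T[a_l,a_{l+1}-1]+T[a_k,\infty].
\]
Fix a finite $n>a_k$. Eventually $m_l(T_\alpha)=a_l$ for all $l\le k$, and $m_{k+1}(T_\alpha)>n$ because $a_{k+1}=\infty$. For such $\alpha$ we compress each summand of $R_c(T_\alpha)$ by $Q_n$ on the left and $P_n$ on the right. The summands with $l<k$ have indices below $a_k<n$ and are unchanged. The summand $T_\alpha[a_k,m_{k+1}(T_\alpha)-1]$ becomes $T_\alpha[a_k,n]$. The summands with $l>k$ have indices above $m_{k+1}(T_\alpha)>n$ and become $0$. Hence, by (B4),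
\[
Q_nR_c(T_\alpha)P_n=\sum_{l<k}T_\alpha[a_l,a_{l+1}-1]+T_\alpha[a_k,n]\ \longrightarrow\ \sum_{l<k}T[a_l,a_{l+1}-1]+T[a_k,n]=Q_nRP_n .
\]
As $n$ is arbitrary, all matrix entries of $R_c(T_\alpha)$ converge to those of $R$. The net is bounded by $c$, so $R_c(T_\alpha)\to R$ weak$^*$ and $\Phi_c(T_\alpha)\to S=T-R$. By \eqref{eq:finiterank}, $S$ has finite rank. If $k=0$, then $R=T[0,\infty]=T$ and $S=0$.
\end{proof}

\begin{remark}
The strict inequality $\operatorname{dist}(T,K(H,G))<c$ is needed in Step 2, because Step 1 yields only $\ge c$. For $T_n=(c+\frac1n)P_n$ on $\ell_2$ one has $m_k(T_n)=k$ for $k\le n$ and $m_{n+1}(T_n)=\infty$, all removed blocks vanish, and $\Phi_c(T_n)=T_n\to cI$. Separability enters through the sequences $(P_n)$, $(Q_n)$: finite rank gives (B4), and strong convergence to the identity gives (B2), (B3) and the end of Step 3.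
\end{remark}

We now apply $\Phi_c$ in each summand of a $c_0$-sum. The clause ``$S=0$ if $\|T\|<c$'' of Lemma~\ref{lem:stable} matters only when there are infinitely many summands.

\begin{proposition}\label{prop:separable}
Let $X=\big(\bigoplus_{j\in J}K(H_j,G_j)\big)_{c_0}$, where $J$ is any set and all $H_j,G_j$ are separable. Then $\omega(A)=\operatorname{wk}(A)$ for every bounded $A\subset X$.
\end{proposition}

\begin{proof}
Let $c>\operatorname{wk}(A)$. Fix orthonormal bases of all $H_j,G_j$, and for $x=(T^j)\in A$ put $\Phi(x)=(\Phi_c(T^j))_j$. Since $\|T^j\|\le c$ for all but finitely many $j$, Lemma~\ref{lem:phi} shows that $\Phi(x)$ has finitely many nonzero entries, so $\Phi(x)\in X$, and that $\|x-\Phi(x)\|\le c$.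

The bidual $X^{**}$ is the $\ell_\infty$-sum of the spaces $B(H_j,G_j)$. Let $s=(S^j)\in\overline{\Phi(A)}^{w^*}$, say $\Phi(x_\alpha)\to s$ with $x_\alpha=(T^j_\alpha)\in A$. Pass to a subnet with $x_\alpha\to x^{**}=(T^j)\in\overline A^{w^*}$. Then $\operatorname{dist}(x^{**},X)\le\operatorname{wk}(A)<c$, so \eqref{eq:sum} gives $\operatorname{dist}(T^j,K(H_j,G_j))<c$ for all $j$ and $\|T^j\|<c$ for all but finitely many $j$. Fix $j$. We have $T^j_\alpha\to T^j$ and $\Phi_c(T^j_\alpha)\to S^j$ weak$^*$. Every subnet of $(\Phi_c(T^j_\alpha))$ has the same limit $S^j$, so by Lemma~\ref{lem:stable} $S^j$ has finite rank, and $S^j=0$ if $\|T^j\|<c$. Hence $s\in X$. Lemma~\ref{lem:elementary}(c) gives $\omega(A)\le c$. Letting $c\downarrow\operatorname{wk}(A)$ we get $\omega(A)\le\operatorname{wk}(A)$, and Lemma~\ref{lem:elementary}(a) gives the reverse inequality.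
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
This is Proposition~\ref{prop:separable} with the single summand $K(H,H)$.
\end{proof}

\section{Non-separable spaces}\label{sec:nonseparable}

\subsection*{The lower bound for $\omega(D_N)$}

In Example~\ref{ex:pairs} each point $\gamma$ received a number $b(\gamma)$ such that the coordinates $w_i(\gamma)$ of all approximating vectors $w$ vanish for $i>b(\gamma)$. For a general weakly compact $W\subset Z$ the coordinates $w_i(\gamma)$ need not become uniformly small as $i\to\infty$. Let $u^i\in Z$ have $\mathbf 1_{\{\gamma\}}$ as its $i$-th term and $0$ elsewhere. The sequence $(u^i)$ is bounded and tends to $0$ coordinatewise, so $W=\{0,u^1,u^2,\dots\}$ is weakly compact, and $\sup_{w\in W}|w_i(\gamma)|=1$ for all $i$. But the averages $\frac1r\sum_{i\le r}w_i(\gamma)$ are at most $\frac1r$ on $W$. So we attach to $\gamma$ an averaging measure in place of $b(\gamma)$. Averaging over $i$ does not change the vector $\mathbf 1_F$, since it is repeated in the first $n(F)$ terms of $x_F$.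

\begin{lemma}\label{lem:average}
Let $W\subset Z$ be weakly compact, $\gamma\in\Gamma$ and $\delta>0$. There is a finitely supported probability measure $\mu$ on $\mathbb N$ with rational weights such that $\big|\sum_i\mu(i)\,w_i(\gamma)\big|<\delta$ for all $w\in W$.
\end{lemma}

\begin{proof}
Let $C(W)$ be the Banach space of continuous scalar functions on the compact Hausdorff space $(W,\text{weak})$ with the supremum norm. The functions $f_i(w)=w_i(\gamma)$ belong to $C(W)$ and are bounded by $M=\sup_{w\in W}\|w\|$, which is finite as weakly compact sets are bounded. They tend to $0$ pointwise, because $|w_i(\gamma)|\le\|w_i\|\to0$ for $w\in Z$. By the Riesz representation theorem, every functional on $C(W)$ is integration against a signed or complex Borel measure of finite variation, so $f_i\to0$ weakly in $C(W)$ by dominated convergence. By Mazur's theorem, a convex set has the same closure in the weak and in the norm topology. So there is a finite convex combination with $\eta=\big\|\sum_i\lambda(i)f_i\big\|<\delta$. Choose rational probability weights $\mu(i)$ on the same finite set with $M\sum_i|\mu(i)-\lambda(i)|<\delta-\eta$.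 Then $\big\|\sum_i\mu(i)f_i\big\|<\delta$.
\end{proof}

Rational weights leave only countably many possible measures, which is what the pigeonhole argument needs.

\begin{proposition}\label{prop:omegaD}
If $\Gamma\subset\{0,1\}^{\mathbb N}$ is uncountable and $N\ge2$, then $\omega(D_N)=\sqrt N$.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:elementary}(a) gives $\omega(D_N)\le\sqrt N$. Conversely, let $W\subset Z$ be weakly compact, $d>\widehat{\operatorname{d}}(D_N,W)$ and $0<\delta<1$. For each $\gamma\in\Gamma$ let $\mu_\gamma$ be a measure given by Lemma~\ref{lem:average}. There are countably many such measures and $\Gamma$ is uncountable, so for some $\mu$ the set $\Gamma'=\{\gamma:\mu_\gamma=\mu\}$ is uncountable. Let $\mu$ be supported in $\{1,\dots,r\}$. Since $\{0,1\}^r$ is finite, infinitely many points of $\Gamma'$ share their first $r$ coordinates. Let $F$ consist of $N$ of them; then $n(F)>r$.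

Pick $w\in W$ with $\|x_F-w\|<d$. For $i\le r$ the $i$-th term of $x_F$ is $\mathbf 1_F$, so $\|\mathbf 1_F-w_i\|<d$. The average $\bar w=\sum_i\mu(i)w_i\in\ell_2(\Gamma)$ therefore satisfies $\|\mathbf 1_F-\bar w\|\le\sum_i\mu(i)\|\mathbf 1_F-w_i\|<d$. On the other hand, $|\bar w(\gamma)|<\delta$ for $\gamma\in F$, since $F\subset\Gamma'$. Hence
\[
d^2>\|\mathbf 1_F-\bar w\|^2\ge\sum_{\gamma\in F}|1-\bar w(\gamma)|^2\ge N(1-\delta)^2 .
\]
Letting $\delta\to0$ gives $d\ge\sqrt N$. As $d>\widehat{\operatorname{d}}(D_N,W)$ and $W$ were arbitrary, $\omega(D_N)\ge\sqrt N$.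
\end{proof}

\begin{remark}
The last display is where the $\ell_2$-norm enters: an error close to $1$ at each of $N$ points costs $\sqrt N$. In $c_0(\mathbb N;c_0(\Gamma))=c_0(\mathbb N\times\Gamma)$ the same vectors $x_F$ have norm $1$, and no gap appears, in agreement with Example~\ref{ex:c0}.
\end{remark}

\subsection*{Copies of $Z$ in spaces of compact operators}

From now on $\Gamma\subset\{0,1\}^{\mathbb N}$ has cardinality $\aleph_1$. This is the smallest size for which Proposition~\ref{prop:omegaD} applies, and every non-separable Hilbert space has an uncountable orthonormal basis, hence an orthonormal family indexed by $\mathbb N\times\Gamma$. The space $Z$ sits in $K(H,G)$ as a space of block diagonal operators whose blocks are single columns.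

\begin{lemma}\label{lem:embed}
Let $H,G$ be nonzero Hilbert spaces, at least one of them non-separable.
\begin{itemize}
\item[(a)] $\ell_2(\Gamma)$ is a $1$-complemented copy in $K(H,G)$.
\item[(b)] If $H$ and $G$ are both infinite-dimensional, then $Z$ is a $1$-complemented copy in $K(H,G)$, through an embedding $U$ that maps sequences with finitely many nonzero terms to finite rank operators.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Reduction to non-separable $G$.} Let $\kappa_H,\kappa_G$ be the maps that conjugate coordinates in fixed orthonormal bases of $H$ and $G$ (the identities for real scalars). They are conjugate-linear isometric involutions. The transposition $T\mapsto\kappa_HT^*\kappa_G$ maps $K(H,G)$ into $K(G,H)$, is linear and isometric, and preserves finite rank. It is onto, because $S\in K(G,H)$ is the image of $(\kappa_HS\kappa_G)^*$. So we may exchange $H$ and $G$ and assume that $G$ is non-separable.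

\emph{The maps.} Let $\mathcal I=\{1\}$ in case (a) and $\mathcal I=\mathbb N$ in case (b), and let $E$ be the $c_0$-sum of copies of $\ell_2(\Gamma)$ indexed by $\mathcal I$; so $E=\ell_2(\Gamma)$ or $E=Z$. Choose orthonormal families $(e_i)_{i\in \mathcal I}$ in $H$ and $(f_{i,\gamma})_{i\in \mathcal I,\gamma\in\Gamma}$ in $G$. For $x\in E$ and $S\in K(H,G)$ put
\[
Ux=\sum_{i\in \mathcal I}\langle\cdot,e_i\rangle\,v_i,\quad\text{where } v_i=\sum_\gamma x_i(\gamma)f_{i,\gamma},
\qquad
VS=\Big(\big(\langle Se_i,f_{i,\gamma}\rangle\big)_{\gamma\in\Gamma}\Big)_{i\in \mathcal I}.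
\]
The vectors $v_i$ are mutually orthogonal and $\|v_i\|=\|x_i\|$. For any $\mathcal I'\subset \mathcal I$ and $h\in H$, Bessel's inequality gives
\[
\Big\|\sum_{i\in \mathcal I'}\langle h,e_i\rangle v_i\Big\|^2=\sum_{i\in \mathcal I'}|\langle h,e_i\rangle|^2\|x_i\|^2\le\sup_{i\in \mathcal I'}\|x_i\|^2\,\|h\|^2 .
\]
With $\mathcal I'=\mathcal I$ this gives $\|Ux\|\le\|x\|$. With $\mathcal I'=\{i:i>n\}$ it shows that $Ux$ is the norm limit of the finite rank partial sums, since $\|x_i\|\to0$; so $Ux$ is compact, and it has finite rank if only finitely many $x_i$ are nonzero. By Bessel's inequality again, $\|(VS)_i\|\le\|Se_i\|\le\|S\|$, and in case (b) $\|Se_i\|\to0$ because $S$ is compact. So $V$ maps $K(H,G)$ into $E$ with $\|V\|\le1$. Finally $\langle(Ux)e_i,f_{i,\gamma}\rangle=\langle v_i,f_{i,\gamma}\rangle=x_i(\gamma)$, that is, $VU=\operatorname{id}_E$.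
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $U:Z\to K(H)$ be given by Lemma~\ref{lem:embed}(b) with $G=H$, and put $A_N=U(D_N)$. Its elements have finite rank, and they have norm $\sqrt N$ because $U$ is an isometry. By Lemma~\ref{lem:contraction}, Lemma~\ref{lem:wkD} and Proposition~\ref{prop:omegaD}, $\operatorname{wk}(A_N)=\operatorname{wk}(D_N)\le1$ and $\omega(A_N)=\omega(D_N)=\sqrt N$. A constant $C$ with $\omega\le C\operatorname{wk}$ would satisfy $C\ge\sqrt N$ for all $N$.
\end{proof}

\section{Proof of Theorem~\ref{thm:more}}\label{sec:rest}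

\subsection*{Part (a): separable sets}
A norm-separable set of compact operators lives on a separable subspace. Let $\{T_k\}$ be countable and dense in $A$, and let $H_0$ be the closed linear span of the ranges of all $T_k$ and $T_k^*$. Compact operators have separable range, so $H_0$ is separable. If $H_0=\{0\}$, then $A=\{0\}$ and both measures vanish. Otherwise let $\iota:H_0\to H$ be the inclusion, so that $\iota^*\iota=I$ and $P=\iota\iota^*$ is the orthogonal projection onto $H_0$. From $PT_k=T_k$ and $PT_k^*=T_k^*$ we get $PT_kP=T_k$, and by density $PTP=T$ for all $T\in A$. The contractions $U:S\mapsto\iota S\iota^*$ and $V:T\mapsto\iota^*T\iota$ satisfy $VU=\operatorname{id}$, so $K(H_0)$ is a $1$-complemented copy in $K(H)$, and $UVT=PTP=T$ for $T\in A$. Thus $A=U(VA)$. Lemma~\ref{lem:contraction} and Proposition~\ref{prop:separable} give $\omega(A)=\omega(VA)=\operatorname{wk}(VA)=\operatorname{wk}(A)$.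

\subsection*{Part (b): all pairs of values}
We scale $A_N$ to fix $\omega$ and add a ball to fix $\operatorname{wk}$. Given $0<s\le t$, choose $N\ge2$ with $\sqrt N\ge t/s$, let $B$ be the closed unit ball of $K(H)$, and put $A=\frac{t}{\sqrt N}A_N\cup sB$. By Lemma~\ref{lem:elementary}(b), Theorem~\ref{thm:main}(b) and Example~\ref{ex:ball},
\[
\operatorname{wk}(A)=\max\Big\{\tfrac{t}{\sqrt N}\operatorname{wk}(A_N),\,s\Big\}=s,
\qquad
\omega(A)=\max\{t,s\}=t,
\]
where the first equality uses $\frac{t}{\sqrt N}\operatorname{wk}(A_N)\le\frac{t}{\sqrt N}\le s$.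

\subsection*{Part (c): $c_0$-sums}
The implication (i)$\Rightarrow$(ii) holds with $C=1$.

\emph{(iii)$\Rightarrow$(i).} The summands indexed by $J_{ns}$ are outside the reach of Proposition~\ref{prop:separable}, but under (iii) they form a reflexive space, which neither measure sees. Write $X=Y\oplus_\infty X'$, where $Y$ is the sum over $J_{ns}$ and $X'$ is the $c_0$-sum over $J\setminus J_{ns}$ (an empty sum is $\{0\}$). Each summand of $Y$ is reflexive, since one of $H_j,G_j$ is finite-dimensional, and there are finitely many; so $Y$ is reflexive and its closed balls are weakly compact. Let $\pi:X\to X'$ be the coordinate projection and let $A\subset\rho B_X$. The weak topology of $Y\oplus_\infty X'$ is the product of the weak topologies, so $\rho B_Y\times W$ is weakly compact whenever $W\subset X'$ is. For $(y,x')\in A$ and $w\in W$ the point $(y,w)$ lies in $\rho B_Y\times W$ at distance $\|x'-w\|$ from $(y,x')$. Hence $\widehat{\operatorname{d}}(A,\rho B_Y\times W)\le\widehat{\operatorname{d}}(\pi A,W)$ and $\omega(A)\le\omega(\pi A)$. By Proposition~\ref{prop:separable} and Lemma~\ref{lem:contraction},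
\[
\omega(A)\le\omega(\pi A)=\operatorname{wk}(\pi A)\le\operatorname{wk}(A)\le\omega(A).
\]

\emph{(ii)$\Rightarrow$(iii).} Suppose that (iii) fails. It suffices to show that $Z$ is a $1$-complemented copy in $X$: then, as in the proof of Theorem~\ref{thm:main}(b), the images of the sets $D_N$ have $\operatorname{wk}\le1$ and $\omega=\sqrt N$, so (ii) fails. For $J'\subset J$ the $c_0$-sum $X_{J'}$ of the $K(H_j,G_j)$ over $J'$ is a $1$-complemented copy in $X$, through extension by zero and restriction. By transitivity it is enough to find $Z$ in some $X_{J'}$. There are two ways in which (iii) can fail.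

If some $j\in J_{ns}$ has both $H_j$ and $G_j$ infinite-dimensional, take $J'=\{j\}$ and apply Lemma~\ref{lem:embed}(b).

If $J_{ns}$ is infinite, take $J'=\{j_1,j_2,\dots\}$ with distinct $j_i\in J_{ns}$. Since $H_{j_i}$ and $G_{j_i}$ are nonzero, Lemma~\ref{lem:embed}(a) gives contractions $U_i:\ell_2(\Gamma)\to K(H_{j_i},G_{j_i})$ and $V_i:K(H_{j_i},G_{j_i})\to\ell_2(\Gamma)$ with $V_iU_i=\operatorname{id}$. The maps $(x_i)_i\mapsto(U_ix_i)_i$ and $(S_i)_i\mapsto(V_iS_i)_i$ do not increase the norm of any term, so they are contractions $Z\to X_{J'}$ and $X_{J'}\to Z$, and their composition is $\operatorname{id}_Z$.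

For the last assertion take $G_j=H_j$. A non-separable $H_j$ is infinite-dimensional, so (iii) holds exactly when $J_{ns}=\emptyset$, that is, when all $H_j$ are separable. This completes the proof of Theorem~\ref{thm:more}.

\begin{thebibliography}{1}
\bibitem{HK} Jan Hamhalter and Ond\v{r}ej F.K. Kalenda, \emph{Measures of weak non-compactness in spaces of nuclear operators}, arXiv:1711.08906 (2017).
\end{thebibliography}
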